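# The algebraic entropy of period-1 cluster maps

## 1. The entropy theorem and its refinement

Throughout, $[x]_+=\max(x,0)$. Fix $N\ge 2$ and integers $a_1,\dots,a_{N-1}$ with $a_j=a_{N-j}$ for $1\le j\le N-1$. They form the first row, $a_j=b_{1,j+1}$, of an $N\times N$ skew-symmetric integer matrix $B=(b_{ij})$ whose quiver is cluster mutation-periodic with period 1 in the sense of Fordy and Marsh (Section 2 recalls what this means). Mutation of this quiver gives the recurrence
$$x_{n+N}\,x_n=\prod_{j=1}^{N-1}x_{n+j}^{[a_j]_+}+\prod_{j=1}^{N-1}x_{n+j}^{[-a_j]_+},\tag{1}$$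
equivalently the birational map
$$\varphi:(x_1,\dots,x_N)\longmapsto\Big(x_2,\dots,x_N,\ \frac{\prod_{j}x_{j+1}^{[a_j]_+}+\prod_{j}x_{j+1}^{[-a_j]_+}}{x_1}\Big).\tag{2}$$
Let $d_n=\deg\varphi^n$. The degree of a rational map is the maximum of the degrees of its components, and the degree of a rational function is $\max(\deg\text{numerator},\deg\text{denominator})$ in lowest terms. The algebraic entropy is $\mathcal E=\lim_{n\to\infty}\frac1n\log d_n$. Put
$$Q_\pm(s)=\sum_{j=1}^{N-1}[\pm a_j]_+s^j,\qquad P_\pm(s)=1+s^N-Q_\pm(s),\qquad S_\pm=Q_\pm(1)=\sum_{j=1}^{N-1}[\pm a_j]_+.\tag{3}$$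
Let $\lambda_{max}$ be a root of largest modulus among all roots of $P_+$ and $P_-$. Write $\mu_\pm$ for the largest modulus of a root of $P_\pm$, and $\mu=\max(\mu_+,\mu_-)=|\lambda_{max}|$.

**Theorem 1.** The limit $\mathcal E=\lim\frac1n\log d_n$ exists and equals $\log\mu=\log|\lambda_{max}|$. It is positive if and only if $\max(S_+,S_-)\ge 3$.

This statement is posed as a conjecture in Allan Fordy and Andrew Hone, "Discrete integrable systems and Poisson algebras from cluster maps", arXiv:1207.6072 (2012). So the conjecture is true. The proof gives more.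

**Theorem 2.**

1. If $\mu>1$ and $\mu_+\ne\mu_-$, then $c\mu^n\le d_n\le C\mu^n$ for constants $c,C>0$. If $\mu_+=\mu_->1$, then $c\mu^n\le d_n\le Cn\mu^n$ for $n\ge 1$.
2. If $\max(S_+,S_-)\le 2$, then $d_n=O(n^3)$; it is $O(n)$ if moreover $\min(S_+,S_-)\le 1$; and $\varphi$ is periodic if $\max(S_+,S_-)\le 1$.
3. (Gap) If $\mathcal E>0$ then $\mathcal E\ge\frac2N\log\frac{3+\sqrt5}2$. Equality holds if and only if $N$ is even, $|a_{N/2}|=3$, no other entry has the same sign as $a_{N/2}$, and the sum $S_\pm$ of the sign opposite to that of $a_{N/2}$ is $\le 2$. When $\mathcal E>0$, the number $\mu$ itself is a root of $P_+$ or $P_-$.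

In plain words: iterate a rational map with two monomials in the numerator. The degrees of the iterates are in general hard to follow, because numerators and denominators may cancel. The theorem says that the exponential rate of growth can be read off from two explicit polynomials, one for each monomial, as if each monomial alone drove a linear recurrence and the faster one won.

The factor $n$ in the case $\mu_+=\mu_->1$ and the exponent $3$ in part 2 are upper bounds only; sharpness is not claimed.

## 2. Period-1 quivers and the map they define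

**Definition (mutation).** An extended exchange matrix has a skew-symmetric $N\times N$ integer block $B$ and possibly further rows, indexed by frozen variables. Each of the $N$ columns belongs to a cluster variable. Mutation at $k$ replaces $b_{ik}$ and $b_{kj}$ by their negatives, and every other $b_{ij}$ by
$$b_{ij}'=b_{ij}+\tfrac12\big(|b_{ik}|\,b_{kj}+b_{ik}\,|b_{kj}|\big).$$
It replaces the cluster variable $x_k$ by $x_k'$, where $x_kx_k'=\prod_i x_i^{[b_{ik}]_+}+\prod_i x_i^{[-b_{ik}]_+}$. The products run over all rows $i$, frozen ones included. Frozen variables are never mutated.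

**Definition (period 1).** $B$ has period 1 if mutating at vertex $1$ and then relabeling the vertices $2,\dots,N,1$ as $1,\dots,N$ gives $B$ back.

Let us see why palindromic first rows appear. We have $b_{1q}=a_{q-1}$ and $b_{p1}=-a_{p-1}$. After the mutation at $1$, the entry in position $(p,q)$ with $p,q\ge2$ must be $b_{p-1,q-1}$. This says
$$b_{p,q}=b_{p-1,q-1}+\tfrac12\big(a_{p-1}|a_{q-1}|-|a_{p-1}|a_{q-1}\big),\tag{4}$$
which determines $B$ from its first row. The entry in position $(1,q)$ becomes $-a_{q-1}$ and must be $b_{N,q-1}$, so we also need $b_{jN}=a_j$. By (4),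
$$b_{jN}=a_{N-j}+\sum_{i=1}^{j-1}\tfrac12\big(a_i|a_{N-j+i}|-|a_i|a_{N-j+i}\big).$$
If $a$ is palindromic then $a_{N-j+i}=a_{j-i}$, the summand changes sign under $i\leftrightarrow j-i$, the sum is zero, and $b_{jN}=a_{N-j}=a_j$ as required. The correction in (4) is $0$ or $\pm a_{p-1}a_{q-1}$, so $B$ has integer entries; and it is antisymmetric in $(p,q)$, so $B$ is skew-symmetric.

*Example.* For $N=4$ and $a=(1,-2,1)$, (4) gives $b_{23}=1+2=3$, $b_{24}=-2$, $b_{34}=3-2=1$. The last column above the diagonal is $(1,-2,1)$, as it should be. The recurrence is $x_{n+4}x_n=x_{n+1}x_{n+3}+x_{n+2}^2$. Here $P_+=1-s-s^3+s^4=(1-s)(1-s^3)$ and $P_-=(1-s^2)^2$, so $S_+=S_-=2$, $\mu=1$, $\mathcal E=0$.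

Since column $1$ of $B$ has entries $b_{j+1,1}=-a_j$, mutation at vertex $1$ produces $x_{N+1}$ with $x_{N+1}x_1=\prod x_{j+1}^{[-a_j]_+}+\prod x_{j+1}^{[a_j]_+}$. After relabeling, the matrix is again $B$ and we repeat. So every $x_n$ in (1) is a cluster variable, and $\varphi^n=(x_{n+1},\dots,x_{n+N})$ as functions of $(x_1,\dots,x_N)$.

The one outside input on cluster algebras is the following.

**Laurent phenomenon** (Fomin–Zelevinsky, *Cluster algebras I*, J. AMS 15 (2002), Thm 3.1). In a cluster algebra of geometric type, frozen variables allowed, every cluster variable is a Laurent polynomial, over $\mathbb Z[\text{frozen}^{\pm1}]$, in the variables of any given cluster.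

Mutation commutes with $B\mapsto -B$, so $-B$ again has period 1. It gives the same map $\varphi$ and exchanges the signs $\pm$. Both theorems are symmetric under this exchange, so **we assume $S_+\ge S_-$ from now on.**

## 3. Two variables, by hand

For $N=2$ there is one integer $a_1=a\ge0$, and $x_{n+2}x_n=x_{n+1}^a+1$, with $P_+=s^2-as+1$ and $P_-=s^2+1$.

For $a=0$, $x_{n+2}x_n=2$ and $x_{n+4}=x_n$: the map is periodic.

For $a=1$, start from $x,y$. The next terms are $\frac{y+1}{x}$, $\frac{x+y+1}{xy}$, $\frac{x+1}{y}$, and then $x$, $y$ again. For instance, the fifth is $\big(\frac{x+y+1}{xy}+1\big)\frac{x}{y+1}=\frac{(x+1)(y+1)}{y(y+1)}=\frac{x+1}{y}$, where the factor $y+1$ cancels. The sequence has period 5.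

For $a=3$,
$$x_3=\frac{x_2^3+1}{x_1},\qquad x_4=\frac{x_3^3+1}{x_2}=\frac{(x_2^3+1)^3+x_1^3}{x_1^3x_2},$$
so $d_1=3$ and $d_2=9$. Computing $x_5=(x_4^3+1)/x_3$ means dividing by the numerator of $x_3$, and the Laurent phenomenon says this division is exact. Because of such cancellations, the degree of a composition is not simply the product of the degrees. Theorem 1 predicts growth rate $\mu=\frac{3+\sqrt5}2\approx2.618$, the larger root of $s^2-3s+1$.

## 4. The roots of $P_+$ and $P_-$

All of $Q_\pm$, $P_\pm$ and
$$a(s)=\sum_{j=1}^{N-1}a_js^j=Q_+-Q_-=P_--P_+$$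
are palindromic: $s^NP_\pm(1/s)=P_\pm(s)$, and similarly for $Q_\pm$ and $a$. So the roots of $P_\pm$ are closed under inversion.

**Lemma 1.** Let $\epsilon\in\{+,-\}$.

(i) If $S_\epsilon\ge2$, then $1/P_\epsilon(s)$ has nonnegative power series coefficients, and $\mu_\epsilon\ge1$ is itself a root of $P_\epsilon$.

(ii) If $S_\epsilon\ge3$, then $\mu_\epsilon>1$. If $S_\epsilon\le2$, all roots of $P_\epsilon$ have modulus $1$; if $S_\epsilon=2$ they have multiplicity at most $2$.

(iii) If $S_\epsilon\ge3$, all roots of modulus $1/\mu_\epsilon$ are simple, and $\mu_\epsilon^{N/2}+\mu_\epsilon^{-N/2}\ge3$, with equality if and only if $Q_\epsilon=3s^{N/2}$.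

*Proof.* Write $q_j=[\epsilon a_j]_+$, so $q_j=q_{N-j}\ge0$.

**Step 1: nonnegative coefficients.** The positivity in (i) is used at every later stage. Suppose $S_\epsilon\ge2$. If $q_j\ge1$ for some $j\ne N/2$, then $q_{N-j}\ge 1$ too; otherwise only $q_{N/2}$ is nonzero and it is at least $2$. In both cases $Q_\epsilon=s^j+s^{N-j}+Q'$ for some $j$, possibly $j=N/2$, where $Q'$ has nonnegative coefficients and no constant term. Hence $P_\epsilon=(1-s^j)(1-s^{N-j})-Q'$, and as formal power series
$$\frac1{P_\epsilon}=\sum_{k\ge0}\frac{Q'^{\,k}}{\big((1-s^j)(1-s^{N-j})\big)^{k+1}}.$$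
All coefficients on the right are nonnegative.

**Step 2: $\mu_\epsilon$ is a root.** Let $R$ be the least modulus of a root of $P_\epsilon$; it is the radius of convergence of $1/P_\epsilon$. Pringsheim's theorem (a power series with nonnegative coefficients and finite radius of convergence $R>0$ is singular at $s=R$) gives $P_\epsilon(R)=0$. In this case it is visible directly: nonnegativity gives
$$|1/P_\epsilon(s)|\le 1/P_\epsilon(|s|)\qquad(|s|<R),$$
and as $s$ tends radially to a root of modulus $R$ the left side tends to infinity, so $P_\epsilon(r)\to0$ as $r\to R$. By inversion, $1/R=\mu_\epsilon$ is a root. Since the product of the roots has modulus $1$, $\mu_\epsilon\ge1$. This proves (i).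

**Step 3: the values of $S_\epsilon$ in (ii).** If $S_\epsilon\ge3$, then $P_\epsilon(0)=1$ and $P_\epsilon(1)=2-S_\epsilon<0$, so $P_\epsilon$ has a root in $(0,1)$ and, by inversion, $\mu_\epsilon>1$. If $S_\epsilon=2$, then $Q'=0$ in Step 1 and $P_\epsilon=(1-s^j)(1-s^{N-j})$: the roots are roots of unity, and each factor has simple roots. If $S_\epsilon=1$, palindromicity forces $N=2m$, $Q_\epsilon=s^m$, and $P_\epsilon=1-s^m+s^{2m}$, whose roots satisfy $s^m=e^{\pm i\pi/3}$. If $S_\epsilon=0$, $P_\epsilon=1+s^N$. This proves (ii).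

**Step 4: simplicity of the real root.** Let $S_\epsilon\ge3$. For $s=e^{-\theta}$ with $\theta>0$, palindromicity gives
$$s^{-N/2}P_\epsilon(s)=2\cosh\tfrac{N\theta}2\,\big(1-q(\theta)\big),\qquad q(\theta)=\sum_jq_j\,\frac{\cosh((\frac N2-j)\theta)}{2\cosh\frac{N\theta}2}.$$
For $0\le c<b$ the logarithmic derivative of $\cosh c\theta/\cosh b\theta$ is $c\tanh c\theta-b\tanh b\theta<0$. Since $|\frac N2-j|<\frac N2$, we get $q'<0$. At a zero, where $q=1$, the derivative of the right side is $-2\cosh\frac{N\theta}2\,q'(\theta)\ne0$. So the root $R=1/\mu_\epsilon\in(0,1)$ is simple.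

**Step 5: simplicity of the other roots on the circle.** By Step 4, $1/P_\epsilon(r)=O(1/(R-r))$ as $r\to R$ from below. By the inequality of Step 2, $|1/P_\epsilon(s)|=O(1/(R-|s|))$. Near a root of multiplicity $m$ on $|s|=R$, approached radially, $|1/P_\epsilon|$ grows like a constant times $(R-|s|)^{-m}$. So $m=1$.

**Step 6: the inequality.** At $\theta=\log\mu_\epsilon$, $q(\theta)=1$ reads
$$\mu_\epsilon^{N/2}+\mu_\epsilon^{-N/2}=2\cosh\tfrac{N\theta}2=\sum_jq_j\cosh\big((\tfrac N2-j)\theta\big)\ge S_\epsilon\ge3.$$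
Equality to $3$ holds if and only if $S_\epsilon=3$ and every $j$ with $q_j>0$ is $N/2$, that is, $Q_\epsilon=3s^{N/2}$. $\square$

Consequently $\mu>1$ if and only if $\max(S_+,S_-)\ge3$, and $\mu=1$ otherwise. **The second sentence of Theorem 1 therefore follows from the first.**

**The case $S_+\le1$.** If $S_+=0$, then $S_-=0$, $a=0$, $x_{n+N}x_n=2$, and $\varphi^{2N}$ is the identity. If $S_+=1$, then $N=2m$ and $a_m=1$; moreover $S_-=0$, because $S_-=1$ would force $a_m=-1$. The recurrence $x_{n+2m}x_n=x_{n+m}+1$ splits into $m$ independent copies of $t_{k+2}t_k=t_{k+1}+1$, which has period 5 by Section 3. So $\varphi$ is periodic, $1\le d_n$ is bounded, and $\mathcal E=0=\log\mu$. (In every case $d_n\ge1$: the components of a birational map are not constant.)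

**From now on $S_+\ge2$, in addition to $S_+\ge S_-$.**

## 5. Weights turn the recurrence into a max-plus recurrence

To follow degrees through cancellations, we replace each rational function by its order of growth along a direction.

**Definition (weight valuation).** For a nonzero polynomial $p$ and a real weight vector $w$, $\mathrm{val}_w(p)$ is the maximum of $w\cdot k$ over the exponent vectors $k$ occurring in $p$. Put $\mathrm{val}_w(p/q)=\mathrm{val}_w(p)-\mathrm{val}_w(q)$.

The leading parts of two polynomials have a nonzero product, so $\mathrm{val}_w(fg)=\mathrm{val}_w(f)+\mathrm{val}_w(g)$, and the definition for quotients is consistent. *Example:* with all weights $1$, $\mathrm{val}(p/q)=\deg p-\deg q$; for $x_4$ of Section 3 with $a=3$ this is $9-4=5$.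

**Fact A (sums).** Call a function subtraction-free if it is a quotient of nonzero polynomials with nonnegative coefficients. If $f=p_1/q_1$ and $g=p_2/q_2$ are subtraction-free, then $f+g=(p_1q_2+p_2q_1)/(q_1q_2)$ has no cancellation in the numerator, so $\mathrm{val}_w(f+g)=\max(\mathrm{val}_w(f),\mathrm{val}_w(g))$.

**Fact B (Laurent polynomials are subadditive).** If $f$ is a nonzero Laurent polynomial, $\mathrm{val}_w(f)$ is the maximum of the linear functions $w\mapsto w\cdot k$ over its exponents $k$. Hence
$$\mathrm{val}_{w+w'}(f)\le\mathrm{val}_w(f)+\mathrm{val}_{w'}(f),\qquad \mathrm{val}_{tw}(f)=t\,\mathrm{val}_w(f)\quad(t\ge0).\tag{5}$$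
The Laurent property matters here: for $f=1/(1+x)$, $\mathrm{val}_0(f)=0$ but $\mathrm{val}_1(f)+\mathrm{val}_{-1}(f)=-1+0$.

By induction on (1), all $x_n$ are subtraction-free. Let $T_n(u)=\mathrm{val}_u(x_n)$ for $u\in\mathbb R^N$. Write $S$ for the shift and $(Q(S)D)_n=\sum_jq_jD_{n+j}$ when $Q(s)=\sum_jq_js^j$; we also write this as $Q(S)D_n$. Applying $\mathrm{val}_u$ to (1) gives
$$T_{n+N}+T_n=\max\big(Q_+(S)T_n,\;Q_-(S)T_n\big)\quad(n\ge1),\qquad T_n(u)=u_n\quad(1\le n\le N).\tag{6}$$

Finitely many directions control the degree. Let $\mathbf 1=(1,\dots,1)$ and let $e_i$ be the standard basis vectors.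

*From below.* If $x_k=p/q$ in lowest terms, then
$$|T_k(\mathbf 1)|=|\deg p-\deg q|\le\deg x_k.\tag{7}$$

*From above.* By the Laurent phenomenon $x_k$ is a Laurent polynomial, and $T_k(-e_i)$ is minus the smallest exponent of $x_i$ in it. With $t_i=[T_k(-e_i)]_+$ we have $x_k=p/\prod_ix_i^{t_i}$ with $p$ a polynomial and $\deg p=T_k(\mathbf 1)+\sum_it_i$. So
$$\deg x_k\le\max\Big(\deg p,\sum_it_i\Big)\le[T_k(\mathbf 1)]_++\sum_{i=1}^N[T_k(-e_i)]_+.\tag{8}$$

*Example: $N=2$, $a=2$.* Here $T_{n+2}+T_n=\max(2T_{n+1},0)$. The direction $\mathbf 1$ gives $1,1,1,1,\dots$. The direction $-e_1$ gives $-1,0,1,2,\dots$, that is $T_k=k-2$. The direction $-e_2$ gives $0,-1,0,1,2,\dots$, that is $T_k=k-3$ for $k\ge2$; its first step uses the branch $0$. So for $k\ge3$, $x_k=p/(x_1^{k-2}x_2^{k-3})$ with $\deg p=1+(2k-5)=2k-4$, in lowest terms because the exponents are the exact minimal ones. Thus $\deg x_k=2k-4$ and $d_n=2n$ for $n\ge1$.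

*Example: $N=2$, $a=3$.* The direction $\mathbf 1$ gives $1,1,2,5,13,\dots$, the direction $-e_1$ gives $-1,0,1,3,8,\dots$, and $-e_2$ gives $0,-1,0,1,3,\dots$. For $x_4$ this reads $\deg p=5+3+1=9$, as found in Section 3.

## 6. A functional that can only grow: the lower bound

**Claim.** If $\mu>1$, then $d_n\ge c\mu^n$ for a constant $c>0$.

**Step 1: turn the maximum into one linear inequality.** The right side of (6) is at least as large as either of its arguments, and we keep the better one. Choose $\epsilon$ with $\mu_\epsilon=\mu>1$. Then $S_\epsilon\ge3$ and $P_\epsilon(\mu)=0$ by Lemma 1. Let $D_n=T_n(\mathbf 1)$. By (6), $P_\epsilon(S)D_n=D_{n+N}+D_n-Q_\epsilon(S)D_n\ge0$ for $n\ge1$.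

**Step 2: project onto the eigenvalue $\mu$.** To convert this into growth, write $P_\epsilon(s)/(s-\mu)=\sum_{i=0}^{N-1}c_is^i$ and $w_n=\sum_ic_iD_{n+i}$. Then
$$w_{n+1}-\mu w_n=P_\epsilon(S)D_n\ge0 .$$
Since $D_1=\dots=D_N=1$,
$$w_1=\sum_ic_i=\frac{P_\epsilon(1)}{1-\mu}=\frac{S_\epsilon-2}{\mu-1}>0.$$
So $w_{n+1}\ge w_1\mu^n$.

**Step 3: return to degrees.** Since $w_{n+1}$ involves only $D_{n+1},\dots,D_{n+N}$, (7) gives
$$d_n\ge\max_{1\le i\le N}|T_{n+i}(\mathbf 1)|\ge\frac{w_{n+1}}{\sum_i|c_i|}\ge c\,\mu^n .\qquad\square$$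

## 7. Free switching between the two branches grows too fast

For the upper bound we must bound $T_n(\mathbf 1)$ and $T_n(-e_i)$ from above. At each step (6) applies one of two linear rules, with characteristic polynomials $P_+$ and $P_-$. Each rule alone grows at rate $\mu_\pm$ up to polynomial factors. A natural attempt is to say that a sequence which at every step obeys one of the two rules grows at rate at most $\mu$. This is false.

Take $N=2$, $a=2$. The rules are $(t_1,t_2)\mapsto(t_2,2t_2-t_1)$ and $(t_1,t_2)\mapsto(t_2,-t_1)$, with characteristic polynomials $(s-1)^2$ and $s^2+1$; so $\mu=1$. Apply the first rule twice and then the second: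
$$(t_1,t_2)\mapsto(t_2,\,2t_2-t_1)\mapsto(2t_2-t_1,\,3t_2-2t_1)\mapsto(3t_2-2t_1,\,t_1-2t_2).$$
The matrix $\begin{pmatrix}-2&3\\1&-2\end{pmatrix}$ of this composition has trace $-4$ and determinant $1$, hence an eigenvalue $-2-\sqrt3$. Repeating this block of three steps gives exponential growth for generic starting vectors, although both rules have spectral radius $1$ and the true degrees are $d_n=2n$.

So any argument that only uses "each step is one of two linear maps" must fail. One has to know which branch wins. For $N=2$ this can be followed by hand, as in the examples above. For general $N$ and general $a$, the sequence of winners from the starting vectors $-e_i$ is not evident.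

The way out is not to determine the winners. Fact B lets us bound $T_n$ in a bad direction by the sum of its values in two good directions. We need good directions, in which the max-plus recurrence can be solved, and there is no reason for enough of them to exist among weights of $x_1,\dots,x_N$. So we add one variable $z$, frozen, which appears only in front of the minus monomial. A large negative weight on $z$ makes the plus branch win at every step, so that the recurrence becomes linear. The price is the value in the direction where $z$ alone has weight $1$, and there too the recurrence can be solved.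

## 8. One frozen variable in front of the minus monomial

**Step 1: build the extended seed.** The purpose is to deform (1) while keeping the Laurent phenomenon. Take the cluster $(x_1,\dots,x_N)$, one frozen variable $z$, the exchange matrix $B$, and the frozen row $c^{(1)}=(1,\dots,1)$. Repeatedly mutate at the first vertex and relabel cyclically. By period 1, the $n$-th seed has cluster $(\tilde x_n,\dots,\tilde x_{n+N-1})$ with $\tilde x_i=x_i$ for $i\le N$, exchange matrix $B$, and some frozen row $c^{(n)}$. Put $\gamma_n=c_1^{(n)}$.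

**Step 2: follow the frozen row.** We want to know the exponents of $z$. If $\gamma_n\ge0$, the mutation rule changes the entry of the frozen row in column $j+1$ by $\frac12(\gamma_na_j+\gamma_n|a_j|)=\gamma_n[a_j]_+$. After relabeling,
$$c_j^{(n+1)}=c_{j+1}^{(n)}+\gamma_n[a_j]_+\quad(1\le j\le N-1),\qquad c_N^{(n+1)}=-\gamma_n.$$
The entry that sits in position $1$ at seed $n$ sat in position $n-i+1$ at seed $i$, and there it gained $\gamma_i[a_{n-i}]_+$. It started as $1$ at seed $1$ if $n\le N$, and as $-\gamma_{n-N}$ at seed $n-N+1$ if $n>N$. So, with $\gamma_k=0$ for $k\le0$, and as long as all earlier $\gamma_i$ are $\ge0$,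
$$\gamma_n=\delta_n-\gamma_{n-N}+\sum_{j=1}^{N-1}[a_j]_+\gamma_{n-j},\qquad \delta_n=1\text{ for }1\le n\le N,\quad\delta_n=0\text{ for }n>N.$$

**Step 3: the exponents are nonnegative.** This closes the induction. The sequence defined by the last formula for all $n\ge1$ has generating function
$$\Gamma(s)=\sum_{n\ge1}\gamma_ns^n=\frac{E(s)}{P_+(s)},\qquad E(s)=s+s^2+\dots+s^N .$$
Since $S_+\ge2$, Lemma 1(i) shows that its coefficients are $\ge0$. By induction on $n$, the condition in Step 2 always holds, the true $\gamma_n$ are these coefficients, and $\gamma_n\ge0$ for all $n$.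

**Step 4: the deformed recurrence.** As $b_{j+1,1}=-a_j$ and the frozen entry in column $1$ is $\gamma_n\ge0$, the exchange relations are
$$\tilde x_{n+N}\tilde x_n=z^{\gamma_n}\prod_j\tilde x_{n+j}^{[-a_j]_+}+\prod_j\tilde x_{n+j}^{[a_j]_+}.\tag{9}$$
All $\tilde x_n$ are subtraction-free and, by the Laurent phenomenon, Laurent polynomials in $x_1,\dots,x_N,z$. Let $T_n(u,\tau)=\mathrm{val}_{(u,\tau)}(\tilde x_n)$, where $\tau$ is the weight of $z$. By Fact A, $D_n=T_n(u,\tau)$ is the solution of
$$D_{n+N}+D_n=\max\big(Q_-(S)D_n+\tau\gamma_n,\;Q_+(S)D_n\big)\ (n\ge1),\qquad D_n=u_n\ (1\le n\le N).\tag{10}$$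

**Step 5: split the weight.** For $\tau=0$, (10) is (6), so $T_n(u,0)=T_n(u)$. Writing $(u,0)=(u,-\tau)+\tau(0,1)$ and using (5), we get for $\tau\ge0$
$$T_n(u)\le T_n(u,-\tau)+\tau H_n,\qquad H_n:=T_n(0,1).\tag{11}$$

*Example: $N=2$, $a=3$.* The frozen rows are $c^{(1)}=(1,1)$, $c^{(2)}=(4,-1)$, $c^{(3)}=(11,-4)$, in agreement with $\Gamma=\frac{s+s^2}{1-3s+s^2}=s+4s^2+11s^3+29s^4+\cdots$. Then
$$\tilde x_3=\frac{z+x_2^3}{x_1},\qquad \tilde x_4=\frac{z^4+\tilde x_3^3}{x_2}=\frac{z^4x_1^3+(z+x_2^3)^3}{x_1^3x_2}.$$
The largest powers of $z$ are $H_3=1$ and $H_4=4$.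

Two tasks remain: solve (10) in the directions $(u,-\tau)$ for one suitable $\tau$, and in the direction $(0,1)$.

## 9. A large penalty makes the plus branch win forever

Let $L=L(u)$ be the solution of the linear recurrence $P_+(S)L_n=0$ $(n\ge1)$ with $L_n=u_n$ $(1\le n\le N)$.

**Claim A.** For every $u\in\mathbb R^N$ there is $\tau=\tau(u)\ge0$ such that $T_n(u,-\tau)=L_n$ for all $n\ge1$.

*Proof.*

**Step 1: reduce to positivity of one sequence.** We check when $L$ satisfies (10) with $-\tau$ in place of $\tau$. Since $L_{n+N}+L_n=Q_+(S)L_n$, this holds as soon as the plus argument is at least the minus argument, that is, as soon as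
$$g_n:=\tau\gamma_n+h_n\ge0\quad(n\ge1),\qquad h_n=(Q_+-Q_-)(S)L_n=\sum_ja_jL_{n+j}.$$

**Step 2: compute the generating function of $g$.** We want it in the form (nonnegative polynomial)$/P_+$. The sequence $h$ is a combination of shifts of $L$, so $P_+(S)h_n=0$ for $n\ge1$. The same holds for $\gamma$: by Section 8, $\gamma_{n+N}+\gamma_n=\sum_j[a_j]_+\gamma_{n+N-j}$ for $n\ge1$, and by palindromicity the sum equals $Q_+(S)\gamma_n$. Therefore $P_+(S)g_n=0$ for $n\ge1$. Put $g_k=h_k=0$ for $k\le0$. The coefficient of $s^n$ in $P_+(s)\sum_{k\ge1}g_ks^k$ is $g_n+g_{n-N}-\sum_j[a_j]_+g_{n-j}$. For $n>N$ this is $P_+(S)g_{n-N}=0$, by palindromicity again. For $1\le n\le N$ it equals $\tau+\ell_n$ with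
$$\ell_n=h_n-\sum_{i=1}^{n-1}[a_{n-i}]_+h_i,$$
because the $\gamma$-part contributes the coefficient of $E=P_+\Gamma$, which is $1$. So
$$\sum_{n\ge1}g_ns^n=\frac{\sum_{n=1}^N(\tau+\ell_n)s^n}{P_+(s)}.$$

**Step 3: choose the penalty.** Take $\tau=\max_{1\le n\le N}|\ell_n|$. The numerator then has nonnegative coefficients, and so has $1/P_+$ by Lemma 1(i). Hence $g_n\ge0$ for all $n$. $\square$

Note that finitely many inequalities, $N$ of them, secured infinitely many. This is why $c^{(1)}=(1,\dots,1)$ is a good starting row: it contributes $+\tau$ to each of the $N$ numerator coefficients.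

*Example: $N=2$, $a=3$, $u=-e_2$.* Here $L=0,-1,-3,-8,-21,\dots$ and $h_n=3L_{n+1}=-3,-9,-24,\dots$, so $\ell_1=-3$, $\ell_2=-9+9=0$, and $\tau=3$. Then $g=0,3,9,\dots$, nonnegative as claimed.

## 10. The cost of the penalty: solving for $H_n$

Now $u=0$ and $\tau=1$ in (10): we seek $H_{n+N}+H_n=\max(Q_+(S)H_n,\,Q_-(S)H_n+\gamma_n)$ with $H_1=\dots=H_N=0$. Here both branches may win. Let $y_n=\gamma_n+Q_-(S)H_n-Q_+(S)H_n$ be the difference of the two arguments, and split it as $y_n=F_n-G_n$ with $F_n=[y_n]_+$ and $G_n=[-y_n]_+$. The recurrence says that $H$ is driven by $F$ through $P_+$, while the definition of $y$ links $F$ and $G$ back to $H$. Eliminating $H$ leaves one identity between power series. The point is that, conversely, any nonnegative solution of this identity with disjoint supports gives $H$.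

**Claim B.** Suppose $F=\sum_{n\ge1}F_ns^n$ and $G=\sum_{n\ge1}G_ns^n$ have nonnegative coefficients and disjoint supports, and
$$P_-F-P_+G=E.\tag{12}$$
Then $\sum_{n\ge1}H_ns^n=s^NF/P_+$.

*Proof.*

**Step 1: the candidate satisfies a driven linear recurrence.** Let $K(s)=s^NF/P_+=\sum K_ns^n$. Since $F$ starts at $s^1$, $K_n=0$ for $n\le N$. Comparing coefficients of $s^{n+N}$ in $P_+K=s^NF$ and using palindromicity,
$$K_{n+N}+K_n-Q_+(S)K_n=F_n\qquad(n\ge1).$$

**Step 2: compute the difference of the two arguments.** We must show that $F_n$ is the excess of the minus argument over the plus argument whenever that excess is positive. Put $y_n=\gamma_n+Q_-(S)K_n-Q_+(S)K_n=\gamma_n-\sum_ja_jK_{n+j}$. As $K_k=0$ for $k\le N$ and $j\le N-1$, $\sum_{n\ge1}K_{n+j}s^n=s^{-j}K(s)$. With $a(1/s)=s^{-N}a(s)$, $a=P_--P_+$ and (12),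
$$\sum_{n\ge1}y_ns^n=\Gamma-s^{-N}a(s)K(s)=\frac{E-(P_--P_+)F}{P_+}=\frac{P_+F-P_+G}{P_+}=F-G .$$

**Step 3: recognize the maximum.** Since $F_n,G_n\ge0$ and at most one of them is nonzero, $[y_n]_+=F_n$. So
$$K_{n+N}+K_n=Q_+(S)K_n+[y_n]_+=\max\big(Q_+(S)K_n,\;Q_-(S)K_n+\gamma_n\big).$$
This is (10) with $u=0$ and $\tau=1$, with the same initial values, so $K_n=H_n$. $\square$

**Solutions of (12) in every case.** It remains to exhibit $F$ and $G$, with $S_+\ge2$ as always.

* *$S_-\ge2$.* Take $F=E/P_-$, $G=0$. Lemma 1(i) for $P_-$ gives $F\ge0$ coefficientwise. The minus argument is never the smaller one.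
* *$S_-=0$.* Then $P_-=1+s^N$. Take $F=E$ and $G=s^NE/P_+$. Indeed $P_-F=E+s^NE=E+P_+G$. The support of $F$ is $\{1,\dots,N\}$, that of $G$ lies in $\{n>N\}$, and $G$ is nonnegative by Lemma 1(i).
* *$S_-=1$.* Then $N=2m$ and $P_-=1-s^m+s^{2m}$, and $E=e(1+s^m)$ with $e=s+\dots+s^m$. Take $F=e(1+s^m)^2$ and $G=s^{3m}E/P_+$. Since $(1+s^m)P_-=1+s^{3m}$, we have $P_-F=e(1+s^m)(1+s^{3m})=E+s^{3m}E=E+P_+G$. The support of $F$ lies in $\{1,\dots,3m\}$, that of $G$ in $\{n>3m\}$, and $G$ is nonnegative.

Hence
$$\sum_nH_ns^n=\frac{s^NE}{P_+P_-}\quad(S_-\ge2),\qquad \sum_nH_ns^n=\frac{s^N\cdot(\text{polynomial})}{P_+}\quad(S_-\le1).\tag{13}$$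

*Example: $N=2$, $a=3$.* Here $S_-=0$ and $\sum H_ns^n=s^2\frac{s+s^2}{1-3s+s^2}$, so $H=0,0,1,4,11,29,\dots$. Direct check from (10): $H_3=\max(0,1)=1$, $H_4=\max(3,4)-0=4$, $H_5=\max(12,11)-1=11$, $H_6=\max(33,29)-4=29$. The minus branch wins exactly for $n\in\{1,2\}$, the support of $F$. With $\tau=3$ from Section 9, (11) says $T_n(-e_2)\le L_n+3H_n$, which for $n=3,4,5$ reads $0\le0$, $1\le4$, $3\le12$.

## 11. The upper bound and the entropy formula

**Step 1: bound the two good directions.** $L$ satisfies a linear recurrence with characteristic polynomial $P_+$ of degree $N$, and $\mu_+\ge1$, so $|L_n(u)|=O(n^{N-1}\mu_+^n)$ for fixed $u$. By (13), the poles of $\sum H_ns^n$ have modulus at least $1/\mu$ and order at most $2N$, so $H_n=O(n^{2N-1}\mu^n)$.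

**Step 2: bound every direction.** By (11) and Claim A, for each fixed $u\in\mathbb R^N$,
$$T_n(u)\le L_n(u)+\tau(u)H_n=O(n^{2N-1}\mu^n).\tag{14}$$

**Step 3: bound the degree.** Only the $N+1$ directions $\mathbf 1,-e_1,\dots,-e_N$ enter (8). Applying (14) to them,
$$d_n=\max_{1\le i\le N}\deg x_{n+i}=O(n^{2N-1}\mu^n).$$

**Step 4: combine.** By Section 6, $d_n\ge c\mu^n$ if $\mu>1$; and $d_n\ge1$ if $\mu=1$. So $\frac1n\log d_n\to\log\mu=\log|\lambda_{max}|$ when $S_+\ge2$. The case $S_+\le1$ was settled in Section 4. By Lemma 1, $\log\mu>0$ if and only if $\max(S_+,S_-)\ge3$. This proves Theorem 1. $\blacksquare$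

## 12. Sharper growth bounds and the entropy gap

The refinement comes from counting multiplicities of poles more carefully in Step 1 of Section 11. We keep $S_+\ge S_-$.

**Step 1: part 1 of Theorem 2, exponential growth up to constants.** The lower bound is Section 6. Let $\mu>1$; then $S_+\ge3$. By Lemma 1(iii) and inversion, the roots of $P_+$ of modulus $\mu_+$ are simple, so $L_n=O(\mu_+^n)=O(\mu^n)$.

For $H_n$, suppose first $\mu_+\ne\mu_-$. If $S_-\le1$, the denominator in (13) is $P_+$, we have $\mu_-=1$ and $\mu=\mu_+$, and the poles of modulus $1/\mu$ are simple. If $S_-\ge2$, the denominator is $P_+P_-$, and the poles of modulus $1/\mu$ come from only one of the two factors, namely one with $S_\epsilon\ge3$ because $\mu_\epsilon=\mu>1$; they are simple. In both cases $H_n=O(\mu^n)$.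

If $\mu_+=\mu_->1$, then $S_+,S_-\ge3$, each factor has simple roots of modulus $1/\mu$, and the poles there have order at most $2$; so $H_n=O(n\mu^n)$.

Inserting these bounds in (11) with Claim A, and then in (8), gives $d_n\le C\mu^n$ and $d_n\le Cn\mu^n$ respectively.

**Step 2: part 2, polynomial growth.** The case $S_+\le1$, where $\varphi$ is periodic, is in Section 4; there $d_n$ is bounded. Let $S_+=2$. By Lemma 1(ii) the roots of $P_+$ have modulus $1$ and multiplicity at most $2$, so $L_n=O(n)$. If $S_-\le1$, the poles in (13) are roots of $P_+$ and $H_n=O(n)$. If $S_-=2$, the poles of $s^NE/(P_+P_-)$ lie on $|s|=1$ and have order at most $4$, so $H_n=O(n^3)$. Again insert these in (11) and (8).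

**Step 3: part 3, the gap.** Let $\mathcal E>0$. By Theorem 1, $\mathcal E=\log\mu$ with $\mu>1$. A sign $\epsilon$ with $\mu_\epsilon=\mu$ has $S_\epsilon\ge3$ by Lemma 1(ii), and then $\mu$ is a root of $P_\epsilon$ by Lemma 1(i). By Lemma 1(iii), $X=\mu^{N/2}>1$ satisfies $X+X^{-1}\ge3$, hence $X\ge\frac{3+\sqrt5}2$, which is $\mathcal E\ge\frac2N\log\frac{3+\sqrt5}2$.

For equality, let $\mu_*=\big(\frac{3+\sqrt5}2\big)^{2/N}$. Every sign $\epsilon$ with $S_\epsilon\ge3$ has $\mu_\epsilon\ge\mu_*$, with equality if and only if $Q_\epsilon=3s^{N/2}$; a sign with $S_\epsilon\le2$ has $\mu_\epsilon=1$. So $\mu=\mu_*$ if and only if at least one sign has sum $\ge3$ and every such sign has $Q_\epsilon=3s^{N/2}$. The entry $a_{N/2}$ has only one sign, so exactly one $\epsilon$ qualifies: $N$ is even, $a_{N/2}=\epsilon3$, no other entry has sign $\epsilon$, and the opposite sum is at most $2$. Conversely, under these conditions $\mu=\mu_*$. This proves Theorem 2. $\blacksquare$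

*Example.* For $N=4$ and $a=(-1,3,-1)$, the recurrence is $x_{n+4}x_n=x_{n+2}^3+x_{n+1}x_{n+3}$. Here $P_+=s^4-3s^2+1$ and $P_-=(1-s)(1-s^3)$. The largest root of $P_+$ satisfies $\mu^2=\frac{3+\sqrt5}2$, so $\mu=\frac{1+\sqrt5}2$, and $\mathcal E=\log\frac{1+\sqrt5}2=\frac24\log\frac{3+\sqrt5}2$: equality in the gap. Since $\mu_-=1\ne\mu_+$, part 1 of Theorem 2 gives $c\mu^n\le d_n\le C\mu^n$.
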